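\title{Claw-free subcubic graphs are $(1,2,2,2,2)$-packing colorable}

\begin{abstract}
We prove that the vertex set of every claw-free graph of maximum degree at most $3$ can be partitioned into one independent set and four sets whose vertices are pairwise at distance at least $3$. After local reductions the graph consists of disjoint triangles and scattered vertices of degree $2$. We contract the triangles to the vertices of a cubic multigraph, give each triangle a palette of two of the four restrictive colors, and place the remaining color by Hall's theorem. The result is sharp in two ways: infinitely many connected claw-free cubic graphs are not $(1,2,2,2)$-packing colorable, and the prism is not $(2,2,2,2,2)$-packing colorable.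
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple, except for one auxiliary multigraph that is announced as such. Let $S=(a_1,\dots,a_r)$ be a non-decreasing sequence of positive integers. An \emph{$S$-packing coloring} of a graph $G$ is a partition of $V(G)$ into sets $A_1,\dots,A_r$, some of which may be empty, such that any two distinct vertices of $A_i$ are at distance greater than $a_i$, for every $i$. A graph that has such a partition is \emph{$S$-packing colorable}.

The entry $a_i$ measures how spread out the $i$-th class must be. If $a_i=1$, then $A_i$ is an independent set. If $a_i=2$, then $A_i$ is a \emph{$2$-packing}: no two of its vertices are adjacent or have a common neighbor, which means that their closed neighborhoods are pairwise disjoint. So the sequence $(1,\dots,1)$ describes proper colorings of $G$, the sequence $(2,\dots,2)$ describes proper colorings of the square of $G$ (in which vertices at distance at most $2$ are joined), and mixed sequences lie in between. We write $(1,2^m)$ for the sequence with one entry $1$ and $m$ entries $2$.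

A graph is \emph{subcubic} if its maximum degree is at most $3$, \emph{cubic} if all degrees equal $3$, and \emph{claw-free} if it has no induced $K_{1,3}$. In a claw-free graph the three neighbors of a vertex of degree $3$ are not independent, so \emph{every vertex of degree $3$ lies in a triangle}. This is the only consequence of claw-freeness that we use.

How large must $m$ be so that every claw-free subcubic graph is $(1,2^m)$-packing colorable? Greedy coloring gives an upper bound. If $v$ has degree $3$ and lies in a triangle $vyz$, with third neighbor $w$, then at most $7$ vertices are within distance $2$ of $v$: the vertices $y,z,w$, one more neighbor of each of $y$ and $z$, and two more neighbors of $w$. If $v$ has degree at most $2$, there are at most $2+4=6$. So eight $2$-packings cover the graph, and $m=7$ suffices. Counting gives a lower bound. In a cubic graph on $n$ vertices that is covered by disjoint triangles, an independent set has at most $n/3$ vertices and a $2$-packing has at most $n/4$. Since $\frac13+\frac24<1<\frac13+\frac34$, counting excludes $m=2$ and leaves room for $m=3$. The prism $K_3\,\square\,K_2$ (two triangles joined by a perfect matching) excludes $m=3$. It has six vertices and diameter $2$, so a $2$-packing has at most one vertex, and an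 independent set meets each of the two triangles at most once. Hence a $(1,2^3)$-packing coloring covers at most $2+3=5$ vertices. The least possible value of $m$ is therefore between $4$ and $7$, and the natural question, which comes from Mortada, El Zein and Al Hajjar~\cite{MEA}, is whether the lower end is the truth: \emph{is every claw-free subcubic graph $(1,2,2,2,2)$-packing colorable?} The answer is yes.

\begin{theorem}\label{thm:main}
Every claw-free subcubic graph is $(1,2,2,2,2)$-packing colorable.
\end{theorem}

Neither hypothesis can be dropped. The graph $K_6$ is claw-free and needs six classes. The Petersen graph, whose vertices are the $2$-subsets of $\{1,\dots,5\}$ and whose edges join disjoint subsets, is cubic. It has diameter $2$, because two subsets that meet are both disjoint from the complement of their union, and its independent sets are families of pairwise meeting $2$-subsets, which have at most $4$ members. So a $(1,2^4)$-packing coloring covers at most $8$ of its $10$ vertices.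

Since counting allows $m=3$, one might guess that the prism fails only because it is small. It has arbitrarily large relatives that fail too. Cut one matching edge of the prism, take $k$ copies, and join the loose ends cyclically. Formally, for $k\ge1$ let $R_k$ have the vertices $u_0^i,u_1^i,u_2^i,v_0^i,v_1^i,v_2^i$ for $i\in\mathbb{Z}_k$, where $u_0^iu_1^iu_2^i$ and $v_0^iv_1^iv_2^i$ are triangles and the further edges are $u_1^iv_1^i$, $u_2^iv_2^i$ and $v_0^iu_0^{i+1}$. Then $R_1$ is the prism, and every $R_k$ is connected, cubic and, since every vertex lies in a triangle, claw-free.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] For $m\ge0$, every claw-free subcubic graph is $(1,2^m)$-packing colorable if and only if $m\ge4$.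
\item[(b)] For $k\ge1$, the graph $R_k$ is $(1,2,2,2)$-packing colorable if and only if $3\mid k$. In particular, infinitely many connected claw-free cubic graphs are not $(1,2,2,2)$-packing colorable.
\item[(c)] The prism $R_1$ is not $(2,2,2,2,2)$-packing colorable.
\end{enumerate}
\end{theorem}

Thus in Theorem~\ref{thm:main} neither the number of entries $2$ nor the entry $1$ can be improved. We do not decide whether one of the four entries $2$ can be replaced by $3$.

We present the proof of Theorem~\ref{thm:main} from the core outward. Section~\ref{sec:prelim} introduces a class $\mathcal{L}$ of graphs made of disjoint triangles and independent vertices of degree at most $2$. Sections~\ref{sec:palettes} and~\ref{sec:choice} contain the main idea: they color those graphs in $\mathcal{L}$ in which each triangle is adjacent to at most one vertex of the second kind. Section~\ref{sec:twosingles} removes this restriction by induction, and Section~\ref{sec:diamonds} reduces the general case to $\mathcal{L}$. Section~\ref{sec:rings} proves Theorem~\ref{thm:sharp}.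

\section{Good colorings and the class $\mathcal{L}$}\label{sec:prelim}

Let $Q=\{2,3,4,5\}$. Two distinct vertices are \emph{near} if their distance is at most $2$. A \emph{good coloring} of $G$ is a map $c\colon V(G)\to\{1\}\cup Q$ such that no two adjacent vertices both have color $1$ and no two near vertices have the same color in $Q$. This is exactly a $(1,2,2,2,2)$-packing coloring. We call $G$ \emph{good} if it has a good coloring.

The property behaves well when we pass to a subgraph. In the other direction there is a danger: a deleted vertex may be the only common neighbor of two remaining vertices, so a good coloring of $G-X$ may already be wrong in $G$. Part (b) of the next lemma says when this cannot happen.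

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] Every subgraph of a good graph is good.
\item[(b)] Let $X\subseteq V(G)$ be such that every vertex of $X$ has at most one neighbor outside $X$. Let $c$ be a coloring of $G$ whose restriction to $G-X$ is a good coloring of $G-X$. If the two conditions of a good coloring hold for all near pairs of $G$ with at least one member in $X$, then $c$ is a good coloring of $G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Distances in a subgraph are at least the distances in the whole graph, so the restriction of a good coloring is good.

(b) Let $y,z\notin X$ be near in $G$. If they are adjacent, they are adjacent in $G-X$. Otherwise they have a common neighbor, which is not in $X$, because it has two neighbors outside $X$. So $y$ and $z$ have the same distance in $G-X$ as in $G$, and the conditions hold for them.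
\end{proof}

We use two facts about a finite family of sets $(A_w)_{w\in V}$. A \emph{system of distinct representatives} is a choice of pairwise distinct elements $f(w)\in A_w$. \emph{Hall's theorem} states that such a system exists if and only if $\bigl|\bigcup_{w\in W}A_w\bigr|\ge|W|$ for every $W\subseteq V$. The \emph{greedy rule} is the following special case: if the sets can be ordered so that the $t$-th set has at least $t$ elements for every $t$, then choosing in this order gives distinct representatives.

\begin{definition}\label{def:L}
In a graph, a \emph{triangle vertex} is a vertex that lies in a triangle, and a \emph{single} is a vertex that lies in no triangle. Let $\mathcal{L}$ be the class of subcubic graphs in which distinct triangles are vertex-disjoint, every single has degree at most $2$, and no two singles are adjacent. A graph in $\mathcal{L}$ is \emph{reduced} if every single has degree exactly $2$ and every triangle has at most one vertex that is adjacent to a single.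
\end{definition}

In a graph in $\mathcal{L}$, the two other vertices of the triangle of a triangle vertex $z$ are the \emph{mates} of $z$.

\begin{lemma}\label{lem:L}
Let $L\in\mathcal{L}$.
\begin{enumerate}
\item[(i)] Every triangle vertex has at most one neighbor outside its triangle, called its \emph{outside neighbor}.
\item[(ii)] The neighbors of a single are triangle vertices, and they lie in distinct triangles.
\item[(iii)] No two singles are near.
\item[(iv)] Deleting from $L$ some singles and all vertices of some triangles gives a graph in $\mathcal{L}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The vertex has degree at most $3$ and two mates. (ii) Singles are not adjacent to singles. Two neighbors in one triangle would be adjacent and would put the single into a triangle. (iii) Two singles are not adjacent, and a common neighbor would be a triangle vertex with two neighbors outside its triangle. (iv) The triangles of the remaining graph are the triangles of $L$ that were not deleted, so its singles are singles of $L$.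
\end{proof}

\section{Triangles as vertices of a cubic multigraph}\label{sec:palettes}

This section and the next prove the core case.

\begin{proposition}\label{prop:core}
Every reduced graph in $\mathcal{L}$ is good.
\end{proposition}

Let $L\in\mathcal{L}$ be reduced. We first arrange that every triangle vertex has degree $3$. Take two disjoint copies of $L$ and join each triangle vertex $z$ of degree $2$ to its copy $z'$. The edge $zz'$ lies in no triangle, since the other neighbors of $z$ are in the first copy and those of $z'$ are in the second. So the new graph has the triangles and singles of the two copies, it is in $\mathcal{L}$, and it is reduced because each new edge joins two triangle vertices. It contains $L$, so by Lemma~\ref{lem:basic}(a) it suffices to color the new graph. \emph{From now on, in this section and the next, $L\in\mathcal{L}$ is reduced and every triangle vertex of $L$ has exactly one outside neighbor.}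

Define a multigraph $H$. Its vertices are the triangles of $L$. It has one \emph{short edge} for each edge of $L$ that joins two triangles, and one \emph{long edge} for each single $x$, joining the two triangles that contain the neighbors of $x$. Parallel edges may occur. Loops do not occur, by Lemma~\ref{lem:L}(ii). Each vertex of a triangle $v$ determines, through its outside neighbor, one edge of $H$ at $v$, and this is a bijection between the three vertices of $v$ and the edges of $H$ at $v$. So $H$ is cubic. We write $(v,e)$ for the vertex of the triangle $v$ that corresponds to the edge $e$ at $v$. Since $L$ is reduced, \emph{each vertex of $H$ lies on at most one long edge}.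

\begin{lemma}\label{lem:near}
Let $y,z$ be near vertices of $L$ that do not lie in a common triangle. Then, after possibly exchanging $y$ and $z$, there is an edge $e=uv$ of $H$ such that either
\begin{enumerate}
\item[(a)] $y=(u,e)$ and $z$ lies in the triangle $v$, or
\item[(b)] $e$ is long, $y$ is the single of $e$, and $z$ lies in the triangle $u$ or in the triangle $v$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:L}(iii), $y$ and $z$ are not both singles. If $y$ is the single of the long edge $e=uv$, its neighbors are $(u,e)$ and $(v,e)$, whose other neighbors are their mates, so (b) holds. Now let $y$ and $z$ be vertices of different triangles. If they are adjacent, the edge $yz$ is a short edge $e=uv$ with $y=(u,e)$ and $z=(v,e)$. If they have a common neighbor that is a single, the same equations hold for its long edge $e$. If they have a common neighbor $w$ in a triangle $v$, then $w$ has only one outside neighbor, so one of $y,z$, say $z$, lies in $v$. Then $yw$ is a short edge $e=uv$ with $y=(u,e)$. In all three cases (a) holds.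
\end{proof}

A good coloring uses three different colors on each triangle. Color $1$ imposes the weakest condition, so we look for colorings that use it on every triangle. The triangle $v$ then carries the colors $T(v)=\{1\}\cup C(v)$, where $C(v)$ is a $2$-subset of $Q$, the \emph{palette} of $v$. Let us see what the palettes alone decide.

Let $e=uv$ be a short edge. The vertex $(u,e)$ is near all three vertices of $v$, so it can take no color of $C(v)$, wherever the colors of $v$ are placed. If $C(u)=C(v)$, both $(u,e)$ and $(v,e)$ would be forced to take color $1$, and they are adjacent. So the palettes at the ends of $e$ must differ, and then $(u,e)$ loses at most one color. For uniformity we impose the same two rules on long edges.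

Let $e=uv$ be a long edge with single $x$. The vertex $x$ is near all six vertices of $u$ and $v$. If $C(u)$ and $C(v)$ meet, some color of $Q$ is left for $x$. If they are disjoint, $x$ must take color $1$, and then $(u,e)$ and $(v,e)$ lose the color $1$.

This leads to the following definitions. A map $C$ from $V(H)$ to the $2$-subsets of $Q$ is \emph{proper} if $C(u)\ne C(v)$ for every edge $uv$ of $H$; then $C(u)$ and $C(v)$ are disjoint or meet in exactly one color. For a proper $C$ and an edge $e=vw$, the \emph{list} of $(v,e)$ is
\[
\Lambda(v,e)=
\begin{cases}
T(v)\setminus\{a\} & \text{if } C(v)\cap C(w)=\{a\},\\
T(v) & \text{if } C(v)\cap C(w)=\emptyset \text{ and } e \text{ is short},\\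
T(v)\setminus\{1\} & \text{if } C(v)\cap C(w)=\emptyset \text{ and } e \text{ is long}.
\end{cases}
\]
Each list misses at most one element of $T(v)$. A \emph{placement} at $v$ is a bijection from the three vertices of the triangle $v$ to $T(v)$ that sends each $(v,e)$ into $\Lambda(v,e)$. The edge $e$ with $(v,e)\mapsto 1$ is the \emph{$1$-edge} of the placement. Once the palettes are fixed, the placements at different triangles interact only through their $1$-edges.

\begin{lemma}\label{lem:assemble}
Let $C$ be proper. Suppose that there is a placement at every vertex $v$ of $H$, with $1$-edge $f(v)$, and that the edges $f(v)$ are pairwise distinct. Then $L$ is good.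
\end{lemma}

\begin{proof}
Color each triangle by its placement. Give the single $x$ of a long edge $uv$ the color $1$ if $C(u)\cap C(v)=\emptyset$, and otherwise the unique color in $Q\setminus(C(u)\cup C(v))$. Call this coloring $c$.

Suppose that adjacent vertices $y,z$ have color $1$. They are not in one triangle, because placements are injective. If $yz$ is a short edge $e=uv$, then $f(u)=e=f(v)$, which is excluded. Otherwise one of them is the single of a long edge $e=uv$ with $C(u)\cap C(v)=\emptyset$, and the other is $(u,e)$ or $(v,e)$, whose list does not contain $1$. This is impossible too.

Suppose that near vertices $y,z$ have the same color $a\in Q$. Again they are not in one triangle, so Lemma~\ref{lem:near} applies. In case (a) we have $a\in C(u)$ and $a\in C(v)$, so $C(u)\cap C(v)=\{a\}$ because $C$ is proper. Then $a\notin\Lambda(u,e)$, although $y=(u,e)$ has color $a$. In case (b) the color of $z$ shows that $a\in C(u)\cup C(v)$, while a single with a color in $Q$ was given a color outside $C(u)\cup C(v)$. Both cases are contradictory, so $c$ is good.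
\end{proof}

We shall take all palettes from the family
\[
\mathcal{P}=\bigl\{\{2,3\},\ \{3,5\},\ \{4,5\},\ \{2,4\}\bigr\},
\]
which is the edge set of the $4$-cycle $2,3,5,4$ on $Q$. It has four members, the complement in $Q$ of a member is a member (the opposite edge), and each color of $Q$ lies in exactly two members.

\begin{example}\label{ex:small}
For the prism, $H$ has two vertices joined by three short edges. With the palettes $\{2,3\}$ and $\{4,5\}$ no list misses a color, and any two distinct $1$-edges give a good coloring. If $Q$ had only three colors, the two palettes would share a color $a$, all three lists at a triangle would miss $a$, and no placement would exist. The fourth color makes disjoint palettes possible.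

All parts of the method are visible when $H=K_4$ and all edges are short, so that $L$ is $K_4$ with each vertex replaced by a triangle. A proper map into $\mathcal{P}$ uses each palette once; let $v_{ab}$ be the vertex with palette $\{a,b\}$. At $v_{23}$ the lists are $\{1,2\}$ toward $v_{35}$, $\{1,3\}$ toward $v_{24}$, and $\{1,2,3\}$ toward $v_{45}$. To get distinct $1$-edges, let each vertex choose the next edge of the cycle $v_{23},v_{35},v_{45},v_{24}$. At $v_{23}$ this puts $1$ toward $v_{35}$, which forces $3$ toward $v_{24}$ and leaves $2$ toward $v_{45}$. At $v_{35}$ it puts $1$ toward $v_{45}$; the list toward $v_{23}$ is $\{1,5\}$, which forces $5$ there and leaves $3$ toward $v_{24}$. At $v_{45}$ it puts $1$ toward $v_{24}$; the list toward $v_{35}$ is $\{1,4\}$, which forces $4$ there and leaves $5$ toward $v_{23}$. At $v_{24}$ it puts $1$ toward $v_{23}$; the list toward $v_{45}$ is $\{1,2\}$, which forces $2$ there and leaves $4$ toward $v_{35}$. Figure~\ref{fig:K4} shows the result.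
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (1,4)--(0,3)--(1,3)--cycle (3,4)--(4,3)--(3,3)--cycle
      (3,0)--(4,1)--(3,1)--cycle (1,0)--(0,1)--(1,1)--cycle;
\draw (1,4)--(3,4) (4,3)--(4,1) (3,0)--(1,0) (0,1)--(0,3) (1,3)--(3,1) (3,3)--(1,1);
\foreach \x/\y/\s in {1/4/1,0/3/3,1/3/2,3/4/5,4/3/1,3/3/3,4/1/4,3/0/1,3/1/5,1/0/2,0/1/1,1/1/4}
  \node[circle,draw,fill=white,inner sep=1.5pt] at (\x,\y) {\s};
\node at (0,4) {$\{2,3\}$}; \node at (4,4) {$\{3,5\}$};
\node at (4,0) {$\{4,5\}$}; \node at (0,0) {$\{2,4\}$};
\end{tikzpicture}
\caption{A $(1,2,2,2,2)$-packing coloring of the graph obtained from $K_4$ by replacing each vertex with a triangle. Each triangle uses the color $1$ and the two colors of the palette written next to it. Vertices of color $1$ are non-adjacent, and each of the colors $2,3,4,5$ occurs on two vertices at distance $3$. The crossing in the center is not a vertex.}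
\label{fig:K4}
\end{figure}

\section{Choosing the palettes and placing the color $1$}\label{sec:choice}

By Lemma~\ref{lem:assemble} we need a proper $C$ and placements with distinct $1$-edges. An arbitrary proper $C$ will not do: as the prism with three colors showed, a color $a\in C(v)$ may be missed by all three lists at $v$. In that situation none of the three edges at $v$ has disjoint palettes at its ends, so we choose $C$ with as many such edges as possible.

\begin{lemma}\label{lem:palette}
There is a proper map $C\colon V(H)\to\mathcal{P}$ such that, for every vertex $v$ and every $a\in C(v)$, the color $a$ is missed by at most two of the three lists at $v$.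
\end{lemma}

\begin{proof}
Proper maps into $\mathcal{P}$ exist. Treat the vertices one by one: each has at most three neighbors, none equal to itself, and $|\mathcal{P}|=4$. Among all proper maps into $\mathcal{P}$ choose $C$ with the largest number of edges $uv$, counted with multiplicity, such that $C(u)\cap C(v)=\emptyset$.

Suppose that all three lists at $v$ miss $a\in C(v)$. Then $a\in C(w)\neq C(v)$ for every neighbor $w$ of $v$. Only one member $P$ of $\mathcal{P}$ other than $C(v)$ contains $a$, so $C(w)=P$ for every neighbor $w$ of $v$. Replace $C(v)$ by $Q\setminus P\in\mathcal{P}$. The map stays proper, since $Q\setminus P\ne P$. The three edges at $v$ now have disjoint palettes at their ends, which they did not have before, and no other edge is affected. This contradicts the choice of $C$.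
\end{proof}

Fix $C$ as in Lemma~\ref{lem:palette}. An edge $e$ at $v$ is \emph{allowed for $v$} if it is the $1$-edge of some placement at $v$. One allowed edge per vertex is not enough, since the two ends of an edge may both depend on it. An edge has two ends, so two allowed edges per vertex is what a counting proof of Hall's condition needs.

\begin{lemma}\label{lem:allowed}
Every vertex $v$ of $H$ has at least two allowed edges.
\end{lemma}

\begin{proof}
Let $e,e',e''$ be the edges at $v$, and let $1\in\Lambda(v,e)$. The edge $e$ is allowed exactly when the sets $\Lambda(v,e')\cap C(v)$ and $\Lambda(v,e'')\cap C(v)$ have distinct representatives. These are nonempty subsets of the $2$-set $C(v)$, because a list misses at most one color. By the greedy rule, or because they are different singletons, they have distinct representatives unless they are the same singleton. So $e$ is allowed unless the lists of $e'$ and $e''$ miss the same color of $C(v)$.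

Suppose first that no color of $C(v)$ is missed by two lists at $v$. Then every edge whose list contains $1$ is allowed. Only the list of a long edge can miss $1$, and $v$ lies on at most one long edge. So at least two edges are allowed.

Otherwise some $a\in C(v)$ is missed by the lists of two edges $e_1,e_2$, and by Lemma~\ref{lem:palette} not by the list of the third edge $e_3$. The lists of $e_1$ and $e_2$ miss only $a$, so they contain $1$. The list of $e_2$ misses only $a$ and the list of $e_3$ does not miss $a$, so they miss no common color, and $e_1$ is allowed. Exchanging $e_1$ and $e_2$ shows that $e_2$ is allowed.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:core}]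
For $v\in V(H)$ let $A_v$ be the set of edges allowed for $v$, and let $W\subseteq V(H)$. By Lemma~\ref{lem:allowed} there are at least $2|W|$ pairs $(v,e)$ with $v\in W$ and $e\in A_v$. Each edge occurs in at most two of these pairs, one for each end. Hence $\bigl|\bigcup_{v\in W}A_v\bigr|\ge|W|$, and Hall's theorem gives pairwise distinct edges $f(v)\in A_v$. For each $v$ take a placement with $1$-edge $f(v)$ and apply Lemma~\ref{lem:assemble}.
\end{proof}

The assumption that a triangle is adjacent to at most one single entered only in the first case of Lemma~\ref{lem:allowed}. If $v$ had two long edges, both leading to vertices with palette $Q\setminus C(v)$, only the third list at $v$ would contain $1$, and the count above would break down. The next section deals with such triangles directly.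

\section{Triangles adjacent to two singles}\label{sec:twosingles}

A graph in $\mathcal{L}$ fails to be reduced if it has a single of degree at most $1$ or a triangle adjacent to two or three singles. In both situations we delete a few vertices, color the rest by induction and extend the coloring.

\begin{lemma}\label{lem:leaf}
Let $L\in\mathcal{L}$ and let $x$ be a single of degree at most $1$. Every good coloring of $L-x$ extends to a good coloring of $L$.
\end{lemma}

\begin{proof}
At most three vertices are near $x$: its neighbor, if there is one, and the two mates of the neighbor. Give $x$ one of the five colors that appears on none of them, and apply Lemma~\ref{lem:basic}(b) with $X=\{x\}$.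
\end{proof}

\begin{lemma}\label{lem:two}
Let $L\in\mathcal{L}$ be such that every single has degree $2$. Let $P=\{p_1,p_2,p_3\}$ be a triangle in which $p_1$ and $p_2$ are adjacent to singles, and let $X$ consist of $P$ and all singles adjacent to $P$. Every good coloring $c$ of $L-X$ extends to a good coloring of $L$.
\end{lemma}

\begin{proof}
\emph{The configuration.} The index $i\in\{1,2,3\}$ is \emph{long} if $p_i$ is adjacent to a single $x_i$; then $q_i$ denotes the other neighbor of $x_i$. The index $3$ is \emph{short} if the outside neighbor of $p_3$ is a triangle vertex, denoted $q_3$, and \emph{empty} if $p_3$ has no outside neighbor. The indices $1$ and $2$ are long. By Lemma~\ref{lem:L}(ii) the singles $x_i$ are distinct, and each $q_i$ is a vertex of a triangle other than $P$, so $q_i$ and its mates are already colored. The triangles of different $q_i$ may coincide; nothing below depends on this. Let $N_i\subseteq Q$ be the set of colors of $Q$ that do not appear on the two mates of $q_i$, so $|N_i|\ge2$.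

Each vertex of $X$ has at most one neighbor outside $X$, so by Lemma~\ref{lem:basic}(b) only near pairs that meet $X$ matter. The vertices near $x_i$ are the three vertices of $P$, the vertex $q_i$ and the mates of $q_i$. The vertices near $p_i$ are its mates, the outside neighbors of the three vertices of $P$ (all singles $x_j$, and $q_3$ if $3$ is short), and in addition $q_i$ if $i$ is long, or the mates of $q_3$ if $i=3$ is short.

\emph{The scheme.} The difficulty is that $P$ needs three different colors, while a color of $Q$ on an outside neighbor of $P$ is lost for all of $P$. A long index always gives something back: if $c(q_i)\ne1$, then $x_i$ can take color $1$ and costs $P$ nothing, and if $c(q_i)=1$, then $x_i$ needs a color of $Q$, but $p_i$ may take color $1$. We sort the indices into four types. The set $Z\subseteq Q$ in the table consists of the colors $c(x_i)$ for all $i$ of type A, together with $c(q_3)$ if $3$ is short and of type B.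
\begin{center}
\begin{tabular}{clll}
\hline
type & condition on $i$ & color of $x_i$ & list $\Lambda_i$ for $p_i$\\
\hline
A & long, $c(q_i)=1$ & chosen in $N_i$ & $Q\setminus Z$\\
B & empty, or short with $c(q_3)\ne1$ & & (not needed)\\
C & long, $c(q_i)\ne1$ & $1$ & $Q\setminus(Z\cup\{c(q_i)\})$\\
D & short, $c(q_3)=1$ & & $N_3\setminus Z$\\
\hline
\end{tabular}
\end{center}
Indices of type A or B are \emph{open}, the others are \emph{closed}. Let $j$ be the number of open indices; then $|Z|\le j$. Only the index $3$ can have type B or D, and this is where the hypothesis on $p_1$ and $p_2$ is used. If $j\ge1$, choose one open index $i_0$, with $i_0=3$ if $3$ has type B, and put $c(p_{i_0})=1$. Give the remaining vertices $p_i$ (all three if $j=0$) pairwise distinct colors from their lists $\Lambda_i$.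

\emph{Any coloring obtained in this way is good.} Consider color $1$ first. The neighbors of $p_{i_0}$ are its mates, which have colors in $Q$, and either $x_{i_0}$ with a color in $N_{i_0}$ (type A) or, if it exists, $q_3$ with $c(q_3)\ne1$ (type B). A single $x_i$ of color $1$ has type C, so $c(q_i)\neq1$, and $p_i$ has a color in $Q$ because $i$ is closed. Now consider colors in $Q$. A single $x_i$ with a color in $Q$ has type A; here $c(q_i)=1$, the mates of $q_i$ do not carry a color of $N_i$, and the vertices of $P$ avoid $Z$, which contains $c(x_i)$. Let $p_i$ have a color in $Q$. It differs from the colors of the mates of $p_i$. It differs from the colors of the outside neighbors of $P$, each of which is $1$ or lies in $Z$. If $i$ is long, it differs from $c(q_i)$, which is $1$ (type A) or removed from the list (type C). If $i=3$ is short, then $i$ has type D, since in type B the vertex $p_3$ has color $1$, and the list $N_3\setminus Z$ avoids the colors of the mates of $q_3$.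

\emph{The lists have distinct representatives.} It remains to choose the colors $c(x_i)\in N_i$ for $i$ of type A so that the greedy rule applies. Singles are never near each other, so they may share a color.

\emph{Case $j=0$.} Here $Z=\emptyset$. The indices $1,2$ have type C, so $|\Lambda_1|=|\Lambda_2|=3$, and $|\Lambda_3|\ge2$ in both types C and D. Choose in the order $3,1,2$.

\emph{Case $j=1$.} Here $|Z|\le1$, and the two remaining indices are closed. A list of type C has at least $2$ colors and a list of type D has at least $1$. At most one index has type D; choose for it first.

\emph{Case $j=2$.} Here $|Z|\le2$. One remaining index is open, and it has type A by the choice of $i_0$, so its list has at least $2$ colors. The other remaining index is closed, and it suffices that its list is nonempty, for then we choose from it first. In type C the list has at least $4-2-1=1$ color. In type D the closed index is $3$, the indices $1,2$ have type A, and $Z=\{c(x_1),c(x_2)\}$. Fix any $c(x_2)\in N_2$. Since $|N_3|\ge2$, the inclusion $N_3\subseteq\{c(x_1),c(x_2)\}$ forces equality and so determines $c(x_1)$. Since $|N_1|\ge2$, we can choose $c(x_1)\in N_1$ with $N_3\not\subseteq Z$.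

\emph{Case $j=3$.} The two remaining indices have type A and the list $Q\setminus Z$, so it suffices to have $|Z|\le2$. If $3$ has type A, then $N_1,N_2,N_3$ are three subsets of the $4$-set $Q$ with at least two elements each. Two of them meet, and we give the corresponding singles a common color. If $3$ is empty, then $Z=\{c(x_1),c(x_2)\}$. If $3$ is short, then $Z=\{c(x_1),c(x_2),c(q_3)\}$. When $N_1\cap N_2\neq\emptyset$, give $x_1$ and $x_2$ a common color. Otherwise $N_1\cup N_2=Q$, so $c(q_3)\in N_i$ for some $i\in\{1,2\}$, and we put $c(x_i)=c(q_3)$.
\end{proof}

\begin{theorem}\label{thm:L}
Every graph in $\mathcal{L}$ is good.
\end{theorem}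

\begin{proof}
We use induction on the number of vertices of $L\in\mathcal{L}$. If $L$ has a single $x$ of degree at most $1$, then $L-x\in\mathcal{L}$ by Lemma~\ref{lem:L}(iv), so $L-x$ is good and Lemma~\ref{lem:leaf} applies. If all singles have degree $2$ and some triangle has two vertices adjacent to singles, then $L-X\in\mathcal{L}$ for the set $X$ of Lemma~\ref{lem:two}, again by Lemma~\ref{lem:L}(iv), and Lemma~\ref{lem:two} applies. Otherwise $L$ is reduced, and Proposition~\ref{prop:core} applies.
\end{proof}

\section{Diamonds and the proof of Theorem~\ref{thm:main}}\label{sec:diamonds}

A claw-free subcubic graph can fail to be in $\mathcal{L}$ for two reasons: triangles may overlap, and singles may be adjacent. Overlapping triangles are removed by induction. A \emph{diamond} is an induced subgraph on four vertices with exactly five edges.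

\begin{lemma}\label{lem:diamond}
Let $G$ be a subcubic graph and let $D=\{d_1,d_2,d_3,d_4\}$ induce a diamond whose missing edge is $d_1d_4$. Every good coloring $c$ of $G-D$ extends to a good coloring of $G$.
\end{lemma}

\begin{proof}
The vertices $d_2,d_3$ have no neighbor outside $D$. The vertex $d_1$ has at most one neighbor $p$ outside $D$, and $d_4$ has at most one neighbor $q$ outside $D$. Either of $p,q$ may be missing, in which case conditions that mention it are void, and $p=q$ is possible. By Lemma~\ref{lem:basic}(b) only near pairs that meet $D$ matter. Any two vertices of $D$ are near. Outside $D$, the vertices near $d_2$ or $d_3$ are $p$ and $q$; those near $d_1$ are $p$ and its at most two neighbors outside $D$; those near $d_4$ are $q$ and its at most two neighbors outside $D$. So $d_1$ and $d_4$ are the most constrained vertices, and we give them color $1$ when we can.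

\emph{Neither $p$ nor $q$ has color $1$.} Put $c(d_1)=c(d_4)=1$; these vertices are not adjacent, and $c(p),c(q)\ne 1$. Give $d_2,d_3$ two distinct colors of $Q\setminus\{c(p),c(q)\}$.

\emph{One of $p,q$ has color $1$.} By symmetry $c(p)=1$. Put $c(d_2)=1$; its neighbors $d_1,d_3,d_4$ will get colors in $Q$. Choose $c(d_4)\in Q$ different from the colors of $q$ and its neighbors outside $D$, which forbids at most three colors. Choose $c(d_1)\in Q$ different from $c(d_4)$ and from the colors of the neighbors of $p$ outside $D$. This forbids at most three colors, and $p$ itself forbids none because $c(p)=1$. Choose $c(d_3)\in Q\setminus\{c(d_1),c(d_4),c(q)\}$; again $p$ forbids nothing.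

In both cases all near pairs that meet $D$ satisfy the conditions.
\end{proof}

Adjacent singles need no deletion. We enlarge the graph so that they become part of a triangle.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We use induction on the number of vertices of a claw-free subcubic graph $G$. Induced subgraphs of $G$ are claw-free and subcubic, so $G-X$ is good for every nonempty $X\subseteq V(G)$.

If $G$ contains $K_4$, then this $K_4$ is a component, since its vertices have degree $3$ inside it. Color the rest of $G$ by induction and the $K_4$ with $1,2,3,4$. If $G$ contains a diamond, apply Lemma~\ref{lem:diamond}.

So assume that $G$ contains neither. Two distinct triangles through a vertex $v$ use two edges at $v$ each, out of at most three, so they share an edge, and their four vertices induce a diamond or a $K_4$. Hence distinct triangles of $G$ are vertex-disjoint. Since $G$ is claw-free, every vertex of degree $3$ lies in a triangle, so the singles of $G$ have degree at most $2$.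

Let $M$ be a maximal matching in the subgraph of $G$ induced by the singles, that is, a set of pairwise disjoint edges between singles to which no further such edge can be added. For each $yz\in M$ add a new vertex $t_{yz}$ adjacent to $y$ and $z$, and call the resulting graph $L$. The degrees of $y$ and $z$ rise to at most $3$, so $L$ is subcubic. A triangle of $L$ through $t_{yz}$ equals $\{y,z,t_{yz}\}$, and every other triangle of $L$ is a triangle of $G$. The new triangles are disjoint from each other because $M$ is a matching, and from the old ones because $y$ and $z$ are singles of $G$. The singles of $L$ are the singles of $G$ not covered by $M$; they have degree at most $2$, and no two are adjacent because $M$ is maximal. So $L\in\mathcal{L}$. By Theorem~\ref{thm:L} the graph $L$ is good, and by Lemma~\ref{lem:basic}(a) so is its subgraph $G$.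
\end{proof}

\section{Rings of cut prisms}\label{sec:rings}

With only three $2$-packings, a single cut prism has no slack: its coloring is forced up to a permutation of the three colors and the positions of the color $1$, and it forces a cyclic shift of that permutation on the next cut prism. The ring closes up only if the shifts compose to the identity.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(c) The prism has six vertices and diameter $2$, so five $2$-packings cover at most five vertices.

(b) For $k=1$, the count in Section~\ref{sec:intro} shows that the prism is not $(1,2,2,2)$-packing colorable. Let $k\ge2$. We use color $1$ for the independent set and colors $2,3,4$ for the $2$-packings. The \emph{block} $i$ is the set of six vertices with superscript $i$, and $U^i$, $V^i$ are its two triangles.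

\emph{Necessity.} Let a $(1,2,2,2)$-packing coloring of $R_k$ be given. In block $i$, each of $u_1^i,u_2^i$ has a neighbor in $V^i$ and so is near all of $V^i$, and each of $v_1^i,v_2^i$ is near all of $U^i$. Hence every pair in the block other than $\{u_0^i,v_0^i\}$ is near. So each of the colors $2,3,4$ occurs at most once in the block, except that one of them may occur exactly on $u_0^i$ and $v_0^i$. Color $1$ occurs at most once in each triangle. Together this covers at most $2+3+1=6$ vertices, so all these bounds are attained. Thus $u_0^i$ and $v_0^i$ have a common color $\alpha_i$, the vertices $u_1^i,u_2^i$ have the colors $1$ and $\beta_i$ in some order, the vertices $v_1^i,v_2^i$ have the colors $1$ and $\gamma_i$ in some order, and $\{\alpha_i,\beta_i,\gamma_i\}=\{2,3,4\}$.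

The vertex $u_0^{i+1}$ is near all of $V^i$, so $\alpha_{i+1}\notin\{\alpha_i,\gamma_i\}$ and $\alpha_{i+1}=\beta_i$. The vertex $v_0^i$ is near all of $U^{i+1}$, so $\beta_{i+1}\ne\alpha_i$; also $\beta_{i+1}\ne\alpha_{i+1}=\beta_i$. Hence $\beta_{i+1}=\gamma_i$, and then $\gamma_{i+1}=\alpha_i$. So
\begin{equation}\label{eq:shift}
(\alpha_{i+1},\beta_{i+1},\gamma_{i+1})=(\beta_i,\gamma_i,\alpha_i)\qquad\text{for all } i\in\mathbb{Z}_k .
\end{equation}
Going once around the ring shifts the triple $(\alpha_0,\beta_0,\gamma_0)$ cyclically $k$ times and returns it to itself. Its entries are distinct, so $3\mid k$.

\emph{Sufficiency.} Let $3\mid k$. Put $(\alpha_0,\beta_0,\gamma_0)=(2,3,4)$ and define the other triples by~\eqref{eq:shift}, which is consistent around the ring. Give $u_1^i$ and $v_2^i$ the color $1$, give $u_0^i$ and $v_0^i$ the color $\alpha_i$, give $u_2^i$ the color $\beta_i$ and $v_1^i$ the color $\gamma_i$; see Figure~\ref{fig:ring}. The vertices $u_1^i$ and $v_2^i$ are not adjacent, and edges between blocks join only vertices with subscript $0$, so color $1$ forms an independent set. Inside a block the only repeated color among $2,3,4$ is on $u_0^i$ and $v_0^i$. Their neighborhoods $\{u_1^i,u_2^i,v_0^{i-1}\}$ and $\{v_1^i,v_2^i,u_0^{i+1}\}$ are disjoint, and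 since $k\ge3$ the two vertices are not adjacent, so they are not near. A path of length at most $2$ between different blocks contains an edge $v_0^iu_0^{i+1}$, so it joins $v_0^i$ to a vertex of $U^{i+1}$ or $u_0^{i+1}$ to a vertex of $V^i$. In the first case $\alpha_i\notin\{\beta_i,\gamma_i\}=\{\alpha_{i+1},\beta_{i+1}\}$, and in the second case $\alpha_{i+1}=\beta_i\notin\{\alpha_i,\gamma_i\}$. So the colors $2,3,4$ form $2$-packings.

(a) If $m\ge4$, apply Theorem~\ref{thm:main} and leave the additional classes empty. If $m\le3$, a $(1,2^m)$-packing coloring of the prism would be a $(1,2,2,2)$-packing coloring with some empty classes, which does not exist by (b).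
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[rounded corners] (9.4,0)--(9.9,0)--(9.9,-1.2)--(-0.5,-1.2)--(-0.5,0)--(0,0);
\draw (2.6,0)--(3.4,0) (6,0)--(6.8,0);
\foreach \x/\p/\q/\s in {0/2/3/4,3.4/3/4/2,6.8/4/2/3}{
\begin{scope}[shift={(\x,0)},every node/.style={circle,draw,fill=white,inner sep=1.5pt}]
\draw (0,0)--(0.8,0.6)--(0.8,-0.6)--cycle (2.6,0)--(1.8,0.6)--(1.8,-0.6)--cycle
      (0.8,0.6)--(1.8,0.6) (0.8,-0.6)--(1.8,-0.6);
\node at (0,0) {\p}; \node at (0.8,0.6) {1}; \node at (0.8,-0.6) {\q};
\node at (1.8,0.6) {\s}; \node at (1.8,-0.6) {1}; \node at (2.6,0) {\p};
\end{scope}}
\end{tikzpicture}
\caption{The ring $R_3$ of three cut prisms with a $(1,2,2,2)$-packing coloring: color $1$ is an independent set, and vertices with the same color in $\{2,3,4\}$ are at distance at least $3$. From one cut prism to the next, the colors $2,3,4$ are shifted cyclically.}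
\label{fig:ring}
\end{figure}

\begin{thebibliography}{1}
\bibitem{MEA}
Maidoun Mortada, Ayman El Zein, Sara Al Hajjar,
\emph{On $(1,1,2,3)$- and $(1,1,3,3,3)$-Packing Colorings of Claw-Free Subcubic Graphs},
arXiv:2608.02566 (2026).
\end{thebibliography}
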